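# Strong countable-dimensionality of $K$ and the topology of $C_p(K)$

## Guessing "yes", and testing it on finite $K$

Take a compact space $K$ built from countably many closed finite-dimensional pieces, and look only at the topological space $C_p(K)$ of its continuous real functions with pointwise convergence. If $C_p(L)$ is homeomorphic to $C_p(K)$, is $L$ built from such pieces too? The answer one would first guess is *yes*: near a given function, the value $Tf(y)$ of a homeomorphism $T$ depends, up to a small error, on finitely many points of $K$, so $L$ should be parametrized by finite subsets of $K$. The guess turns out to be right for $L$ in the class of NY compact spaces, defined below. But "up to a small error" will cost us work.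

All spaces are Hausdorff, and $\dim$ is covering dimension: $\dim X\le d$ if every finite open cover of $X$ has a finite open refinement such that each point lies in at most $d+1$ of its members; $\dim\emptyset=-1$.

**Definition (scd).** A space $K$ is *strongly countable-dimensional*, or *scd*, if it is a countable union of closed finite-dimensional subspaces.

Let $J=\{a\}\cup\bigsqcup_{i\ge1}[0,1]^i$ be the one-point compactification of the disjoint union of all finite-dimensional cubes. It is compact metrizable and scd, but not finite-dimensional, since it contains every $[0,1]^i$. The Hilbert cube $[0,1]^\omega$ is *not* scd. If it were $\bigcup_kF_k$ with $F_k$ closed and finite-dimensional, then by the Baire theorem some $F_k$ would have interior. It would then contain a copy of $[0,1]^\omega$ that is closed in it, hence closed copies of all $[0,1]^d$, and its dimension would be infinite.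

**Definition (σ-product, NY compact).** For spaces $X_\gamma$, $\gamma\in\Gamma$, and a point $a\in\prod_{\gamma\in\Gamma}X_\gamma$, let
$$\sigma\Big(\prod_{\gamma\in\Gamma}X_\gamma,a\Big)=\Big\{x\in\prod_{\gamma\in\Gamma}X_\gamma:\ |\{\gamma:x_\gamma\ne a_\gamma\}|<\omega\Big\}.$$
A compact space is *NY compact* if it embeds into such a σ-product with all $X_\gamma$ compact metrizable.

Every compact metrizable space is NY compact: use one factor. So $[0,1]^\omega$ is NY compact and not scd, and the question has content. A nonmetrizable example is $\{0\}\cup\{e_\gamma:\gamma\in\Gamma\}\subset\{0,1\}^\Gamma$ with $\Gamma$ uncountable, where $e_\gamma$ is the indicator of $\gamma$. It is the one-point compactification of a discrete space.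

**Definition ($C_p$, openness at a point).** $C_p(K)$ is the set $C(K)$ of continuous real functions with the topology of pointwise convergence. Basic neighborhoods of $f$ are $\{g:|g(x_i)-f(x_i)|<\varepsilon,\ i\le n\}$ with $x_1,\dots,x_n\in K$ and $\varepsilon>0$. A map $T$ is *open at* $f_0$ if $T(U)$ is a neighborhood of $T(f_0)$ for every neighborhood $U$ of $f_0$.

For example, the map $\mathbb R\to\mathbb R$ equal to $t$ for $|t|\le1$ and to $t/|t|$ for $|t|>1$ is open at $0$ but not at $2$. A homeomorphism is continuous and open at every point.

The question, posed in Antonio Avilés and Mikołaj Krupski, "On the class of NY compact spaces of finitely supported elements and related classes", arXiv:2407.09090 (2024), is this: *let $K,L$ be NY compact, $K$ scd, and $C_p(K)$, $C_p(L)$ homeomorphic; must $L$ be scd?*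

We use all the time that a finite subset of a compact space is closed and discrete, so by Tietze any real values prescribed on it are taken by some continuous function.

**Test: finite $K$.** Let $|K|=n$, so $C_p(K)=\mathbb R^n$. Let $T:\mathbb R^n\to C_p(L)$ be continuous, $T(0)=0$, $T$ open at $0$. If $B$ is the closed unit ball, then $T(B)$ is compact and contains some $\{g\in C(L):|g(y_j)|<\eta,\ j\le r\}$. Suppose $y\in L\setminus\{y_1,\dots,y_r\}$. For every $s\in\mathbb R$ there is $g\in C(L)$ with $g(y_j)=0$ for all $j$ and $g(y)=s$, so $g\in T(B)$. But evaluation at $y$ is continuous, hence bounded, on the compact set $T(B)$. This is a contradiction, so $L=\{y_1,\dots,y_r\}$ is finite, and the guess survives.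

The test used only continuity, and openness at one point. Openness cannot be dropped: a constant map $C_p(\{pt\})\to C_p([0,1]^\omega)$ is continuous, and $[0,1]^\omega$ is not scd.

## The theorem and its split into a metrizable part and a combinatorial part

**Theorem 1.** Let $K$ be any compact scd space, $L$ an NY compact space, and $T:C_p(K)\to C_p(L)$ a continuous map which is open at some point $f_0$. Then $L$ is scd.

In particular the answer to the question is yes. Theorem 1 follows from two results.

**Theorem A.** Let $X$ be a compact scd space, $M$ a compact metrizable space, $T:C_p(X)\to C_p(M)$ continuous, $T(0)=0$, $T$ open at $0$. Then $M$ is scd.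

**Theorem B.** For an NY compact space $Y$ the following are equivalent:
(a) $Y$ is scd;
(b) every compact metrizable subspace of $Y$ is scd;
(c) $Y$ embeds into $\sigma([0,1]^\Gamma,0)$ for some $\Gamma$.

**Proof of Theorem 1 from Theorems A and B.** Replacing $T$ by $f\mapsto T(f+f_0)-T(f_0)$, we may assume $f_0=0$ and $T(0)=0$. Let $M\subset L$ be compact metrizable, and let $\rho:C_p(L)\to C_p(M)$ be the restriction, which is linear and continuous. It is also open at $0$. Indeed, let $y_1,\dots,y_r\in L$ and $\varepsilon>0$, and let $u\in C(M)$ satisfy $|u(y_i)|<\varepsilon$ whenever $y_i\in M$. Extend $u$ by $0$ to the points $y_i\notin M$; these finitely many points are isolated in the closed set $M\cup\{y_1,\dots,y_r\}$, so the extension is continuous. Extend further to $L$ by Tietze. Hence $\rho(\{g:|g(y_i)|<\varepsilon,\ i\le r\})$ contains the neighborhood $\{u:|u(y_i)|<\varepsilon\text{ whenever }y_i\in M\}$ of $0$. So $\rho T$ is continuous, open at $0$, and maps $0$ to $0$. By Theorem A, $M$ is scd. As $M$ was arbitrary, Theorem B, (b)⇒(a), shows that $L$ is scd. $\square$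

Why not run the proof of Theorem A on $L$ directly? That proof extracts a countable subcover from an open cover of an open subset of $M$. In a nonmetrizable $L$ this can fail: in the one-point compactification of an uncountable discrete space, the complement of the limit point is not Lindelöf.

## Facts from dimension theory, and three lemmas

The following facts are in Engelking, *Dimension Theory* and *Theory of Dimensions Finite and Infinite*.

* (D1) $\dim A\le\dim X$ for $A$ closed in a normal space $X$; and if a normal space is a countable (or finite) union of closed subspaces of dimension $\le d$, its dimension is $\le d$.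
* (D2) $\dim(X\times Y)\le\dim X+\dim Y$ for nonempty compact $X,Y$.
* (D3) For normal $X$: $\dim X\le k$ iff every continuous map from a closed subset of $X$ to the sphere $S^k$ extends over $X$ (here $k\ge0$).
* (D4) (Mardešić factorization.) If $f:Z\to C$ is continuous, $Z$ compact, $C$ compact metrizable, then $f=h\circ g$ with $g:Z\to Z''$ and $h:Z''\to C$ continuous, $Z''$ compact metrizable and $\dim Z''\le\dim Z$. Replacing $Z''$ by its closed subset $g(Z)$, we may take $g$ onto.
* (D5) (Hurewicz.) If $h:Z''\to C$ is a continuous surjection of compact metrizable spaces with all fibers of size $\le N$, then $\dim C\le\dim Z''+N-1$.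
* (D6) (Menger–Nöbeling.) A $d$-dimensional compact metrizable space embeds into $\mathbb R^{2d+1}$.

Three consequences: a closed subspace of an scd space is scd; in a compact scd space $\bigcup_kF_k$ the $F_k$ may be taken increasing (take finite unions); and if $X=\bigcup_kF_k$ is compact scd, then so is $X^n$, the union of the products $F_{k_1}\times\dots\times F_{k_n}$.

**Lemma 1.** If $q:Z\to D$ is continuous with finite fibers and $Z,D$ are compact, then $\dim Z\le\dim D$.

*Proof.* Let $\dim D=d<\infty$ and let $\mathcal U$ be a finite open cover of $Z$. For $t\in D$ the fiber $q^{-1}(t)$ is finite, so there are pairwise disjoint open sets $G_{t,1},\dots,G_{t,r_t}$ in $Z$, each inside a member of $\mathcal U$, covering $q^{-1}(t)$ (with $r_t=0$ if the fiber is empty). The map $q$ is closed, so $V_t=D\setminus q\big(Z\setminus\bigcup_iG_{t,i}\big)$ is an open neighborhood of $t$, and $q^{-1}(V_t)\subset\bigcup_iG_{t,i}$. By compactness and $\dim D=d$ there is a finite open cover $V'_1,\dots,V'_s$ of $D$, with each point in at most $d+1$ members and $V'_b\subset V_{t(b)}$. The sets $q^{-1}(V'_b)\cap G_{t(b),i}$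 form a finite open cover of $Z$ refining $\mathcal U$. For fixed $b$ they are pairwise disjoint, so a point of $Z$ lies in at most $d+1$ of them. $\square$

**Lemma 2.** Let $E$ be compact, $A\subset E$ closed, $k\ge0$, $\dim A\le k$, and $\dim B\le k$ for every closed $B\subset E$ disjoint from $A$. Then $\dim E\le k$.

*Proof.* We check (D3). Let $H\subset E$ be closed and $\varphi:H\to S^k$ continuous. Since $\dim A\le k$, $\varphi|_{H\cap A}$ extends over $A$, so $\varphi$ extends to a continuous map $\varphi':H\cup A\to S^k$. By Tietze in each coordinate, $\varphi'$ extends to a continuous $\Phi:E\to\mathbb R^{k+1}$. Let $V=\{|\Phi|>\frac12\}$, an open set containing $H\cup A$. On $\overline V$ we have $|\Phi|\ge\frac12$, so $\psi=\Phi/|\Phi|$ is a continuous map $\overline V\to S^k$ extending $\varphi'$. The closed set $B=E\setminus V$ is disjoint from $A$, so $\dim B\le k$ and $\psi|_{B\cap\overline V}$ extends over $B$. This extension and $\psi$ agree on $B\cap\overline V$; as $E=B\cup\overline V$ with both sets closed, they glue to an extension of $\varphi$ over $E$. $\square$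

**Lemma 3 (Erdős–Rado).** Let $n,k\ge1$. A family of more than $n!\,k^n$ sets of size $n$ contains distinct $A_0,\dots,A_k$ all of whose pairwise intersections equal one set $R$.

*Proof.* Induction on $n$. For $n=1$ take $k+1$ distinct singletons, $R=\emptyset$. Let $n>1$. If $k+1$ members are pairwise disjoint, take them, with $R=\emptyset$. Otherwise a maximal pairwise disjoint subfamily has at most $k$ members, and its union $U$ has at most $kn$ points. By maximality every member of the family meets $U$. So some point $p\in U$ lies in more than $n!\,k^n/(kn)=(n-1)!\,k^{n-1}$ members. Remove $p$ from these, apply the induction hypothesis, and put $p$ back. $\square$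

## Linear maps have one support per point; nonlinear maps do not

Let $T:C_p(X)\to C_p(M)$ be as in Theorem A. If $X=\emptyset$, then $C_p(X)$ is a point, so $\{0\}$ is a neighborhood of $0$ in $C_p(M)$, which forces $M=\emptyset$. So from now on $X\ne\emptyset$. We let $X^0$ be a one-point space.

**Definition ($Z_{n,m}$, $M_{n,m}$).** For $n\ge0$, $m\ge1$ let
$$Z_{n,m}=\Big\{(x,y)\in X^n\times M:\ \forall f\in C(X)\ \big(|f(x_i)|<\tfrac1m\ \ \forall i\le n\big)\Rightarrow|Tf(y)|\le1\Big\},\tag{1}$$
let $M_{n,m}$ be the projection of $Z_{n,m}$ to $M$, and for $y\in M$ let $K(y)=\{x\in X^n:(x,y)\in Z_{n,m}\}$ (for the $n,m$ under discussion).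

So $x\in K(y)$ means that $x_1,\dots,x_n$ control $Tf(y)$ near $f=0$.

**Linear $T$.** Suppose $T$ is linear. A continuous linear functional $f\mapsto Tf(y)$ satisfies $|Tf(y)|\le1$ whenever $|f|<\varepsilon$ at certain finitely many points. By scaling, it vanishes on the common kernel of the evaluations at those points, so it is a linear combination of them:
$$Tf(y)=\sum_{x\in S}\lambda_xf(x),\qquad S\subset X\text{ finite},\ \lambda_x\ne0 .$$
Let $n\ge1$ and $y\in M_{n,m}\setminus M_{n-1,m}$. We claim that $K(y)$ consists of exactly the $n!$ orderings of $S$.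

Let $x\in K(y)$. If $f$ vanishes at all $x_i$, so does $tf$, hence $|t\,Tf(y)|\le1$ for all real $t$, and $Tf(y)=0$. If some $s\in S$ were not among the $x_i$, a function with $f(s)=1$ that vanishes at the $x_i$ and on $S\setminus\{s\}$ would give $Tf(y)=\lambda_s\ne0$, a contradiction. So $S\subset\{x_1,\dots,x_n\}$. Next, $S$ alone has control. If $|f|<\frac1m$ on $S$, choose $f'$ equal to $f$ on $S$ and to $0$ at the $x_i\notin S$; then $|Tf(y)|=|Tf'(y)|\le1$. So $y\in M_{|S|,m}$, and since $y\notin M_{n-1,m}$ (adding coordinates keeps control, so $M_{i,m}\subset M_{n-1,m}$ for $i\le n-1$) we get $|S|\ge n$. Hence $\{x_1,\dots,x_n\}=S$ has $n$ points. Conversely, every ordering of $S$ lies in $K(y)$, because $S$ has control.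

So the projection from $Z_{n,m}$ to $M$ has fibers of size $n!$ over $M_{n,m}\setminus M_{n-1,m}$. We will see that the projection to $X^n$ has finite fibers, and then (D4), (D5) and Lemma 1 turn finite-dimensionality of pieces of $X^n$ into finite-dimensionality of pieces of $M$.

**Where this stops.** For nonlinear $T$ the scaling step is gone: $f=0$ at the $x_i$ gives only $|Tf(y)|\le1$. Minimal controlling sets are no longer unique. Let $X=\{1,2,3\}$, let $M=\{y\}$, and let $Tf(y)=2\operatorname{med}(f(1),f(2),f(3))$, twice the middle value. This is continuous, $T(0)=0$, and $T$ is open at $0$, since the constants $c$ with $|c|<\varepsilon$ map onto $(-2\varepsilon,2\varepsilon)$. If two of the values lie in $(-\frac12,\frac12)$, so does the median; so for $m=2$ every pair of points has control. No single point has control (make the other two values $1$). Thus $\{1,2\},\{1,3\},\{2,3\}$ are all minimal.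

Nor is there a bound in terms of $n$ and $m$. Let $X=\{x_1,\dots,x_N\}$, $M=\{y\}$, and
$$Tf(y)=\mu(f):=\min_if(x_i)^+-\min_if(x_i)^-,\qquad t^+=\max(t,0),\ t^-=\max(-t,0).\tag{2}$$
If all $f(x_i)$ are positive, $\mu(f)$ is the smallest of them; if all are negative, it is the largest of them; otherwise it is $0$. So $|\mu(f)|\le|f(x_i)|$ for each $i$, while $\mu(c)=c$ for constants $c$; hence $T$ is continuous, $T(0)=0$, and $T$ is open at $0$. With $n=m=1$, each of the $N$ points $x_i$ has control, and $y\notin M_{0,1}$ because $\mu(2)=2$. So $|K(y)|=N$ is as large as we like. Since $N$ enters the estimate (D5), we need a bound on $|K(y)|$ that holds on suitable closed pieces of $M$.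

**What bounds the supports.** We have used continuity of $f\mapsto Tf(y)$ only at $f=0$. Look at a *second* function. Let $n=1$ and $y\notin M_{0,m}$, so some $f$ has $|Tf(y)|>1$. By continuity at this $f$ there are $k$ points $F_1,\dots,F_k$ such that every $g$ that agrees with $f$ at these points has $|Tg(y)|>1$. If $k+1$ distinct points each controlled $y$, one of them, $z$, would not be among the $F_i$. Take $g=f$ at the $F_i$ and $g(z)=0$: control by $z$ gives $|Tg(y)|\le1$, a contradiction. So at most $k$ points control $y$.

For $n\ge2$ controlling sets can overlap, and the points $F_i$ may hit all of them at once. Take points $p,x_1,\dots,x_N$ and $Tf(y)=f(p)+\mu(f)$ with $\mu$ as in (2); constants $c$ map to $2c$, so $T$ is open at $0$. With $m=2$ every pair $\{p,x_i\}$ has control, and no single point has it: for $\{p\}$ take $f(p)=0$ and $f(x_i)=2$ for all $i$; for $\{x_i\}$ take $f(p)=2$ and $f=0$ elsewhere. The pairs share $p$, and a $g$ that agrees with $f$ at $p$ is small on a pair only if $f(p)$ is small. This tells us which $f$ to use: one that is small on the *common part* $R$ of the controlling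 sets, while $|Tf(y)|>1$. Such an $f$ exists exactly because $R$, having fewer than $n$ points, does not control $y$. Lemma 3 makes the sets overlap in a common part only.

## Proof of Theorem A

**Step 1: covering $M$ by the sets $M_{n,m}\setminus M_{n-1,m}$.** This step decomposes $M$ according to the minimal size of controlling sets. If $(x,y)\notin Z_{n,m}$, some $f$ has $|f(x_i)|<\frac1m$ for all $i$ and $|Tf(y)|>1$; as $f$ and $Tf$ are continuous, the same $f$ works for all points near $(x,y)$. So $Z_{n,m}$ is closed in $X^n\times M$, hence compact, and $M_{n,m}$ is closed. Appending any point of $X\ne\emptyset$ to a controlling tuple keeps control, so $M_{n-1,m}\subset M_{n,m}$ for $n\ge1$. Put $M_{-1,m}=\emptyset$. Let $y\in M$. Since $T(0)=0$ and $f\mapsto Tf(y)$ is continuous at $0$, there are $x_1,\dots,x_n$ and $\varepsilon>0$ such that $|f(x_i)|<\varepsilon$ for all $i$ implies $|Tf(y)|\le1$. With $\frac1m\le\varepsilon$ we get $y\in M_{n,m}$. Taking $n$ minimal for this $m$,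
$$M=\bigcup_{n\ge0,\,m\ge1}(M_{n,m}\setminus M_{n-1,m}).\tag{3}$$

**Step 2: each $x\in X^n$ controls only finitely many $y$.** This is where openness enters. Fix $x\in X^n$ and let $W=\{f:|f(x_i)|<\frac1m\ \forall i\}$, a neighborhood of $0$. Since $T$ is open at $0$, there are $y_1,\dots,y_r\in M$ and $\eta>0$ with $T(W)\supset\{g\in C(M):|g(y_j)|<\eta,\ j\le r\}$. If $y\notin\{y_1,\dots,y_r\}$, take $g\in C(M)$ with $g(y_j)=0$ for all $j$ and $g(y)=2$. Then $g=Tf$ with $f\in W$ and $|Tf(y)|=2>1$, so $(x,y)\notin Z_{n,m}$. Hence $\{y:(x,y)\in Z_{n,m}\}\subset\{y_1,\dots,y_r\}$ is finite.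

For $n=0$ this says that $M_{0,m}$ is finite, hence closed of dimension $\le0$. From now on fix $n,m\ge1$. By (3) it suffices to write $M_{n,m}\setminus M_{n-1,m}$ as a countable union of closed subsets of $M$, each of which is scd.

**Step 3: closed pieces that carry uniform data.** The set $M_{n,m}\setminus M_{n-1,m}$ is easily a countable union of closed sets. We want pieces on which (i) the functions $f$ witnessing "no control by $n-1$ points" come from one finite set, and (ii) continuity at these $f$ has one modulus.

(i) Let $y\in M\setminus M_{n-1,m}$. For each $R\in X^{n-1}$ we have $(R,y)\notin Z_{n-1,m}$, so there is $f_R\in C(X)$ with $|f_R|<\frac1m$ on the coordinates of $R$ and $|Tf_R(y)|>1$. The set $\{R'\in X^{n-1}:|f_R(R'_i)|<\frac1m\ \forall i\}$ is an open neighborhood of $R$. As $X^{n-1}$ is compact, finitely many of these sets cover it. So there is a finite $E\subset C(X)$ with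

* $(\ast)$ for every $R\in X^{n-1}$ some $f\in E$ satisfies $|f|<\frac1m$ on the coordinates of $R$;
* $y\in U_E:=\{y'\in M:|Tf(y')|>1\ \ \forall f\in E\}$.

The set $U_E$ is open. By $(\ast)$ it misses $M_{n-1,m}$: if $(R,y')\in Z_{n-1,m}$, the $f\in E$ given by $(\ast)$ for $R$ has $|Tf(y')|\le1$, so $y'\notin U_E$. Since $M$ is compact metrizable, its subspace $M\setminus M_{n-1,m}$ is Lindelöf. So there are countably many finite sets $E_1,E_2,\dots$ with $(\ast)$ and
$$M\setminus M_{n-1,m}=\bigcup_jU_{E_j}.\tag{4}$$

(ii) For $f\in C(X)$ and $k\ge1$ let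
$$V_{f,k}=\Big\{y\in M:\ \exists F\in X^k\ \forall g\in C(X)\ \big(|g(F_i)-f(F_i)|<\tfrac1k\ \forall i\le k\big)\Rightarrow|Tg(y)|\ge1+\tfrac1k\Big\}.\tag{5}$$
We check four properties.

* $V_{f,k}$ is closed. The set of pairs $(F,y)$ for which the implication in (5) holds for all $g$ is closed in $X^k\times M$: if it fails at $(F,y)$ with a witness $g$, so that $|g(F_i)-f(F_i)|<\frac1k$ and $|Tg(y)|<1+\frac1k$, the same $g$ is a witness nearby. $V_{f,k}$ is the projection of this compact set.
* $V_{f,k}\subset V_{f,k+1}$: append any point to $F$. If $|g-f|<\frac1{k+1}$ on the longer tuple, then $|g-f|<\frac1k$ on $F$, so $|Tg(y)|\ge1+\frac1k\ge1+\frac1{k+1}$.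
* $V_{f,k}\subset\{|Tf|>1\}$: put $g=f$.
* If $|Tf(y)|>1$, then $y\in V_{f,k}$ for all large $k$. Put $\theta=\frac12(1+|Tf(y)|)$, so $1<\theta<|Tf(y)|$. By continuity of $g\mapsto Tg(y)$ at $f$ there are $F_1,\dots,F_l$ and $\delta>0$ such that $|g(F_i)-f(F_i)|<\delta$ for $i\le l$ implies $|Tg(y)|\ge\theta$. Take any $k\ge l$ with $\frac1k\le\delta$ and $1+\frac1k\le\theta$, and extend $F$ arbitrarily to a $k$-tuple.

Put $V_{E,k}=\bigcap_{f\in E}V_{f,k}$. As $E$ is finite and the $V_{f,k}$ increase with $k$, we get $U_E=\bigcup_kV_{E,k}$. So the closed sets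
$$C_{j,k}=M_{n,m}\cap V_{E_j,k}\qquad\text{satisfy}\qquad\bigcup_{j,k}C_{j,k}=M_{n,m}\setminus M_{n-1,m}\tag{6}$$
by (4). Fix $C=C_{j,k}$.

**Step 4: for $y\in C$, $|K(y)|\le N:=(n!)^2k^n$.** This is the key step. Let $y\in C$. Then $K(y)\ne\emptyset$. Each $x\in K(y)$ has $n$ distinct coordinates: otherwise we could drop a repeated coordinate, the remaining $n-1$ would have control, and $y\in M_{n-1,m}$, against (6). Let $\mathcal S(y)$ be the family of $n$-element sets $\{x_1,\dots,x_n\}$ with $x\in K(y)$. Each such set has $n!$ orderings, so it suffices to show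
$$|\mathcal S(y)|\le n!\,k^n.\tag{7}$$

Suppose not. By Lemma 3 there are distinct $A_0,\dots,A_k\in\mathcal S(y)$ with all pairwise intersections equal to $R$. Since $k\ge1$ and the $A_i$ are distinct sets of size $n$, $|R|\le n-1$. Apply $(\ast)$ for $E_j$ to a point of $X^{n-1}$ whose coordinates include all points of $R$: there is $f\in E_j$ with $|f|<\frac1m$ on $R$. Since $y\in V_{f,k}$, take $F\in X^k$ as in (5). The $k+1$ sets $A_i\setminus R$ are pairwise disjoint and $F$ has at most $k$ distinct coordinates, so some $A_i\setminus R$ contains no coordinate of $F$. The finite set $A_i\setminus R$ is then disjoint from $R\cup\{F_1,\dots,F_k\}$, and we may choose $g\in C(X)$ with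
$$g=f\ \text{ on }R\cup\{F_1,\dots,F_k\},\qquad g=0\ \text{ on }A_i\setminus R.$$
On $R$ we have $|g|=|f|<\frac1m$, and on $A_i\setminus R$ we have $g=0$. So $|g|<\frac1m$ on $A_i$, and since $A_i$ controls $y$, $|Tg(y)|\le1$. But $g=f$ at the coordinates of $F$, so $|Tg(y)|\ge1+\frac1k$. This contradiction proves (7).

**Step 5: transferring dimension from $X^n$ to $C$.** Let $Z_C=Z_{n,m}\cap(X^n\times C)$, a compact space, with projections $p:Z_C\to C$ and $q:Z_C\to X^n$. By Step 4, $p$ is onto with fibers of size $\le N$; by Step 2, $q$ has finite fibers. Write $X^n=\bigcup_iD_i$ with $D_i$ closed and finite-dimensional. Then $Z_i=q^{-1}(D_i)$ is compact, and Lemma 1 gives $\dim Z_i\le\dim D_i$. Discard the empty $Z_i$. Let $C_i=p(Z_i)$, a closed subset of $C$.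

The space $Z_i$ need not be metrizable, so we pass through (D4): $p|_{Z_i}:Z_i\to C_i$ factors as $h\circ g$ with $g:Z_i\to Z''$ onto, $Z''$ compact metrizable and $\dim Z''\le\dim Z_i$. For $c\in C_i$, since $g$ is onto, $h^{-1}(c)=g\big((p|_{Z_i})^{-1}(c)\big)$ has at most $N$ points, and it is nonempty. By (D5),
$$\dim C_i\le\dim Z''+N-1\le\dim D_i+N-1<\infty.$$
Since $p$ is onto, $C=\bigcup_iC_i$, so $C$ is scd. By (3) and (6), $M$ is the union of the finite sets $M_{0,m}$ and of countably many closed scd sets $C_{j,k}$ (over all $n,m\ge1$). So $M$ is scd. $\blacksquare$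

## Strata of NY compacta, and the easy implications of Theorem B

Let $Y\subset\sigma(\prod_\gamma X_\gamma,a)$ be compact, with $X_\gamma$ compact metrizable and $d_\gamma$ a metric on $X_\gamma$. Put $\operatorname{supp}y=\{\gamma:y_\gamma\ne a_\gamma\}$, $Y_n=\{y\in Y:|\operatorname{supp}y|\le n\}$, $Y_{-1}=\emptyset$, and for finite $S\subset\Gamma$
$$W_S=\{y\in Y:S\subset\operatorname{supp}y\},\qquad O_S=\{y\in Y:\operatorname{supp}y=S\}.$$

* $W_S$ is open. $Y_n$ is closed, since its complement is the union of the $W_S$ with $|S|=n+1$. Also $Y=\bigcup_nY_n$, and each $y$ lies in only finitely many $W_S$.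
* If $|S|=n$, then $O_S=Y_n\cap W_S$ is open in $Y_n$, and $Y_n\setminus Y_{n-1}$ is the disjoint union of the $O_S$ with $|S|=n$.
* The map $y\mapsto y|_S$ embeds $O_S$ into $\prod_{\gamma\in S}X_\gamma$, since the other coordinates are constant on $O_S$. So $O_S$ is separable metrizable. For $|S|=n$ it is the union over $j\ge1$ of the sets $\{y\in Y_n:d_\gamma(y_\gamma,a_\gamma)\ge\frac1j\ \forall\gamma\in S\}$. These are closed in $Y$ and contained in $O_S$, hence compact metrizable.

**(a)⇒(b).** Closed subspaces of scd spaces are scd.

**(c)⇒(b).** Assume all $X_\gamma=[0,1]$ and $a=0$. Let $M\subset Y$ be compact metrizable. For each $n$ the disjoint sets $M\cap O_S$, $|S|=n$, are open in the separable metrizable space $M\cap Y_n$, so only countably many are nonempty. Each is a countable union of compact sets, and these embed in $[0,1]^n$. Hence $M$ is a countable union of compact finite-dimensional sets.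

## From metrizable subspaces to $Y$: controlling where strata accumulate

For (b)⇒(a) we show by induction on $n$ that each $Y_n$ is scd; this suffices, as $Y=\bigcup_nY_n$ with $Y_n$ closed. We have $Y_0\subset\{a\}$. Let $n\ge1$ and $Y_{n-1}=\bigcup_{k\ge1}D_k$ with $D_k$ closed, finite-dimensional, increasing.

**Step 1: exhausting each stratum.** Let $|S|=n$. The set $O_S$ is a countable union of compact metrizable sets, which are scd by (b), so $O_S=Q_1\cup Q_2\cup\cdots$ with $Q_i$ compact and finite-dimensional. Put $P_{S,k}=\bigcup\{Q_i:i\le k,\ \dim Q_i\le k\}$. These sets are compact and increase with $k$, their union is $O_S$, and $\dim P_{S,k}\le k$.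

The natural candidates for closed finite-dimensional sets covering $Y_n$ are $D_k\cup\bigcup_{|S|=n}P_{S,k}$. They need not be closed, and their closures need not be finite-dimensional. For an example take the space $J=\{a\}\cup\bigsqcup_i[0,1]^i$ from the beginning and
$$Y=\{(x,0):x\in J\}\cup\{(x,e_x):x\in J\}\subset J\times\{0,1\}^J,$$
where $e_x$ is the indicator of $x$; write $*$ for the index of the factor $J$, and take $(a,0)$ as base point. This $Y$ is closed. Let $(x_\alpha,u_\alpha)$ be a net in $Y$ with limit $(x,u)$. If $u$ has a coordinate $u(z)=1$, then eventually $u_\alpha=e_z$, so $x_\alpha=z$ and the limit is $(z,e_z)$. If $u=0$, the limit is $(x,0)\in Y$. So $Y$ is NY compact. For $n=2$ we have $Y_1=\{(x,0):x\in J\}\cup\{(a,e_a)\}$, and we may take $D_k=\{(x,0):x\in\{a\}\cup\bigcup_{i\le k}[0,1]^i\}\cup\{(a,e_a)\}$. The strata with $|S|=2$ are the single points $O_{\{*,x\}}=\{(x,e_x)\}$, $x\ne a$, so we may take $P_{\{*,x\},k}=\{(x,e_x)\}$ for all $k$. But if $x'\to x$ in a cube with $x'\ne x$, then $(x',e_{x'})\to(x,0)$. So the closure of $\bigcup_SP_{S,k}$ contains all of $J\times\{0\}$, which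 is infinite-dimensional.

In the example, the points $(x,e_x)$ accumulate at points obtained by resetting the coordinate $e_x$ to $0$. This suggests admitting $(x,e_x)$ at stage $k$ only if $(x,0)\in D_k$. In general one must reset all possible sets of coordinates, and the reset point may fall outside $Y$; then we ask it to stay away from $Y$.

**Step 2: the corrected pieces.** For finite $R\subset\Gamma$ let $X_R=\{x\in\prod_\gamma X_\gamma:x_\gamma=a_\gamma\ \forall\gamma\notin R\}$, a compact metrizable space, and fix a metric $\rho_R$ on it. For $x\in\prod_\gamma X_\gamma$ let $x^R\in X_R$ agree with $x$ on $R$; the map $x\mapsto x^R$ is continuous. The set $Y\cap X_R$ is compact, and the distance to $\emptyset$ is $\infty$. For $|S|=n$ let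
$$C_{S,k}=\Big\{x\in P_{S,k}:\ \text{for all }R\subsetneq S,\quad x^R\in D_k\ \text{ or }\ \rho_R(x^R,Y\cap X_R)\ge\tfrac1k\Big\}.\tag{8}$$
The conditions are closed, so $C_{S,k}$ is compact. Moreover $\bigcup_kC_{S,k}=O_S$. Indeed, let $x\in O_S$ and $R\subsetneq S$. If $x^R\in Y$, then $\operatorname{supp}x^R=R$ has at most $n-1$ elements, so $x^R\in Y_{n-1}$ and $x^R\in D_k$ for large $k$. If $x^R\notin Y$, then $\rho_R(x^R,Y\cap X_R)>0$, so it is $\ge\frac1k$ for large $k$. There are finitely many $R$, and all conditions, including $x\in P_{S,k}$, persist when $k$ grows. Put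
$$E_k=D_k\cup\bigcup_{|S|=n}C_{S,k},\qquad\text{so that}\qquad\bigcup_kE_k=Y_{n-1}\cup\bigcup_{|S|=n}O_S=Y_n.$$
Note $E_k\cap O_S=C_{S,k}$ for $|S|=n$, because $D_k\subset Y_{n-1}$ misses $O_S$ and the $O_S$ are disjoint.

**Step 3: $E_k$ is closed.** Let $y\in\overline{E_k}\subset Y_n$.

First suppose $y\in O_S$ with $|S|=n$. Since $O_S$ is open in $Y_n$, $y$ is in the closure of $E_k\cap O_S=C_{S,k}$, which is compact. So $y\in C_{S,k}\subset E_k$.

Now suppose $y\in Y_{n-1}$ and $y\notin D_k$. As $D_k$ is closed, there is a net $x_\alpha\to y$ with $x_\alpha\in C_{S_\alpha,k}$, $|S_\alpha|=n$. Let $R=\operatorname{supp}y$, so $|R|\le n-1$. Since $W_R$ is an open set containing $y$, eventually $x_\alpha\in W_R$, that is, $R\subset S_\alpha$; and $R\ne S_\alpha$ because of the sizes. So the condition in (8) for this $R$ applies to $x_\alpha$. Now $x_\alpha^R\to y^R=y\in Y\cap X_R$, so eventually $\rho_R(x_\alpha^R,Y\cap X_R)<\frac1k$. The second alternative in (8) fails, whence $x_\alpha^R\in D_k$. As $D_k$ is closed, the limit $y$ lies in $D_k$, a contradiction.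

**Step 4: $\dim E_k\le\max(\dim D_k,k)$.** We apply Lemma 2 to $E=E_k$, $A=D_k$ and the number $\max(\dim D_k,k)$. Let $B\subset E_k$ be closed and disjoint from $D_k$. The sets $C_{S,k}=E_k\cap O_S$ are disjoint, open in $E_k$, and cover $B$. By compactness $B$ meets only finitely many of them. Each $B\cap C_{S,k}$ is a closed subset of $P_{S,k}$, of dimension $\le k$, so $\dim B\le k$ by (D1). Lemma 2 gives the estimate.

So $Y_n=\bigcup_kE_k$ is scd, and the induction is complete. This proves (b)⇒(a).

## Embedding scd NY compacta into $\sigma([0,1]^\Gamma,0)$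

It remains to show (a)⇒(c). The first attempt is to embed each $X_\gamma$ into $[0,1]^\omega$ with $a_\gamma\mapsto0$. This loses finite supports: one coordinate $y_\gamma\ne a_\gamma$ may produce infinitely many nonzero numbers. Nor do the factors have to be finite-dimensional when $Y$ is scd; for $Y=J$ with one factor they are not. Instead we embed pieces of the strata that lie inside one finite-dimensional closed set of $Y$.

**Step 1: a linear order of stages.** The aim is an increasing closed cover whose consecutive differences lie both in one finite-dimensional closed set and in one difference $Y_j\setminus Y_{j-1}$. Let $Y=\bigcup_{k\ge0}F_k$ with $F_k$ closed, finite-dimensional, increasing. Put $G_k=F_k\cap Y_k$, $G_{-1}=\emptyset$, and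
$$A_{k,j}=G_{k-1}\cup(F_k\cap Y_j),\qquad0\le j\le k.$$
These closed sets increase in the lexicographic order of $(k,j)$: clearly $A_{k,j}\subset A_{k,j+1}$, and $A_{k,k}=G_{k-1}\cup G_k=G_k\subset A_{k+1,0}$. They cover $Y$: if $y\in F_k\cap Y_l$, then $y\in G_{\max(k,l)}$. Rename them $A_1\subset A_2\subset\cdots$ and put $A_0=\emptyset$. If $A_t=A_{k,j}$, then
$$A_t\setminus A_{t-1}\subset F_k\cap(Y_j\setminus Y_{j-1}).\tag{9}$$
For $j\ge1$ the predecessor $A_{k,j-1}$ contains $G_{k-1}$ and $F_k\cap Y_{j-1}$. For $j=0$ the predecessor is $A_{k-1,k-1}=G_{k-1}$, or $\emptyset=G_{-1}$ if $k=0$, and $Y_{-1}=\emptyset$.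

**Step 2: functions for one piece.** Let $A_t=A_{k,j}$ and $|S|=j$. Put
$$A_{t,S}=(A_t\setminus A_{t-1})\cap O_S=(A_t\setminus A_{t-1})\cap W_S;$$
the two are equal because $A_t\setminus A_{t-1}\subset Y_j$ and $Y_j\cap W_S=O_S$. By (9), $A_t\setminus A_{t-1}$ is the disjoint union of the $A_{t,S}$, $|S|=j$. The second description shows that $A_{t,S}$ is open in $A_t$, hence locally compact. As a subspace of $O_S$ it is separable metrizable, so it is $\sigma$-compact. Its compact subsets are closed in $F_k$, so they have dimension $\le\dim F_k$. Therefore the one-point compactification $A_{t,S}\cup\{\infty\}$ (with $\infty$ isolated if $A_{t,S}$ is compact) is compact metrizable. As the union of $\{\infty\}$ and countably many compact sets of dimension $\le\dim F_k$, it has dimension at most $d_t:=\max(0,\dim F_k)$ by (D1).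

By (D6) it embeds into $\mathbb R^{2d_t+1}$. Translate so that $\infty\mapsto0$, scale into $[-1,1]^{2d_t+1}$, and replace each coordinate $v$ by the pair $v^+,v^-$. This is an embedding into $[0,1]^{r_t}$ with $r_t=2(2d_t+1)$ and $\infty\mapsto0$. Compose it with the map $A_t\to A_{t,S}\cup\{\infty\}$ that is the identity on $A_{t,S}$ and $\infty$ elsewhere. The latter map is continuous: open subsets of $A_{t,S}$ are open in $A_t$, and the preimage of the complement of a compact $Q\subset A_{t,S}$ is $A_t\setminus Q$. We obtain continuous functions $g_{t,S,i}:A_t\to[0,1]$, $i\le r_t$, which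

* vanish off $A_{t,S}$,
* jointly separate the points of $A_{t,S}$,
* do not all vanish at any point of $A_{t,S}$.

**Step 3: extension over $Y$ with control of supports.** Extend $g_{t,S,i}$ by $0$ to the closed set $Y\setminus W_S$. This is consistent, since $A_{t,S}\subset W_S$, and so $g_{t,S,i}=0$ on $A_t\setminus W_S$. The result is continuous on the union of the closed sets $A_t$ and $Y\setminus W_S$. By Tietze, extend it to a continuous $\tilde g_{t,S,i}:Y\to[0,1]$. Let $e$ be the diagonal map of all $\tilde g_{t,S,i}$, and $\Gamma'$ the set of all indices $(t,S,i)$. It is a continuous map into $[0,1]^{\Gamma'}$.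

**Step 4: $e(Y)\subset\sigma([0,1]^{\Gamma'},0)$.** Let $y\in A_s\setminus A_{s-1}$. If $t>s$, then $y\in A_s\subset A_{t-1}$, so $y\in A_t\setminus A_{t,S}$ and $\tilde g_{t,S,i}(y)=g_{t,S,i}(y)=0$. If $t\le s$, then $\tilde g_{t,S,i}(y)\ne0$ forces $y\in W_S$, which holds for finitely many $S$. So only finitely many coordinates of $e(y)$ are nonzero.

**Step 5: $e$ is injective.** Let $e(y)=e(y')$ with $y\in A_s\setminus A_{s-1}$ and $y'\in A_{s'}\setminus A_{s'-1}$. Let $y\in A_{s,S}$. Among the functions of stage $s$, some $\tilde g_{s,S,i}$ is nonzero at $y$. If $s'<s$, then by Step 4 all functions of stage $s$ vanish at $y'$, a contradiction; by symmetry $s=s'$. Now $y'\in A_s$ and some $g_{s,S,i}(y')\ne0$, so $y'\in A_{s,S}$. Since the $g_{s,S,i}$ separate the points of $A_{s,S}$, $y=y'$.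

As $Y$ is compact, the continuous injection $e$ is an embedding. This proves (a)⇒(c) and Theorem B. $\blacksquare$

## Consequences for $C_p$-homeomorphic compacta

Theorems A and B are now proved, and with them Theorem 1. So *if $K,L$ are NY compact, $K$ is scd and $C_p(K)$, $C_p(L)$ are homeomorphic, then $L$ is scd.* Note that $K$ may be any compact scd space, and the homeomorphism may be replaced by a continuous map that is open at one point, for instance by a continuous open surjection. Two more statements come out of the proofs.

**Arbitrary compact $L$.** If $K$ is compact scd, $L$ is any compact space and $T:C_p(K)\to C_p(L)$ is continuous and open at a point, then every compact metrizable subspace of $L$ is scd. The reduction of Theorem 1 to Theorem A did not use that $L$ is NY compact; only the last sentence of that proof did.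

**Invariance of embeddability into $\sigma([0,1]^\Gamma,0)$.** By Theorem B, the NY compact scd spaces are exactly the compact spaces that embed into $\sigma([0,1]^\Gamma,0)$ for some $\Gamma$ (such spaces are NY compact, as $[0,1]$ is compact metrizable), and for NY compacta being scd is decided by the compact metrizable subspaces. We quote one known fact: if $C_p(K)$ and $C_p(L)$ are homeomorphic, then $K$ is NY compact if and only if $L$ is. Then:

*If $K,L$ are compact and $C_p(K)$, $C_p(L)$ are homeomorphic, then $K$ embeds into some $\sigma([0,1]^\Gamma,0)$ if and only if $L$ does.*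

Indeed, if $K$ embeds, then $K$ is NY compact, and it is scd by Theorem B. By the quoted fact $L$ is NY compact, by Theorem 1 it is scd, and by Theorem B it embeds into some $\sigma([0,1]^{\Gamma},0)$. The other direction is symmetric. $\blacksquare$
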